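\title{Von Neumann's inequality does not characterize algebras of Hilbert space operators}

\begin{abstract}
We disprove the conjecture that every unital Banach algebra satisfying von Neumann's inequality is isometrically an algebra of operators on a Hilbert space. There is a commutative unital Banach algebra that satisfies the inequality and contains a nonzero element annihilated by every continuous homomorphism into the bounded operators on any Hilbert space, and there is a commutative example of dimension $436$ with no isometric representation. More generally, for each $k$ the first example can be chosen so that any $k$ of its elements lie in an isometrically representable subalgebra. The product in these algebras is given by a bilinear form on $\ell_p$ with $1<p<2$: uniform convexity of $\ell_p$ provides the local representations, and the Fourier matrices obstruct global ones.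
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are complex, inner products are linear in the first variable, and the unit of a unital Banach algebra has norm one. A \emph{representation} of an algebra is an algebra homomorphism into the algebra $B(H)$ of bounded operators on some Hilbert space $H$. A unital Banach algebra is \emph{isometrically representable} if it has a unital isometric representation.

For a polynomial $p$ put $\|p\|_\infty=\sup\{|p(z)|:|z|\le1\}$. A unital Banach algebra $\mathcal A$ \emph{satisfies von Neumann's inequality} if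
\[
\|p(a)\|\le\|p\|_\infty\qquad\text{for all polynomials $p$ and all $a\in\mathcal A$ with $\|a\|\le1$.}
\]
Von Neumann proved that $B(H)$ satisfies this inequality. If $\pi$ is a unital isometric representation of $\mathcal A$, then $\|p(a)\|=\|p(\pi(a))\|$, so every isometrically representable algebra satisfies it too. It has been conjectured that the converse holds; we take the problem from Paulsen and Solazzo \cite{PS}.

\medskip
\noindent\textbf{Problem.} \emph{Is every unital Banach algebra that satisfies von Neumann's inequality isometrically representable?}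
\medskip

The inequality is imposed on every element of the unit ball, and this is a rigid condition. In the following case it determines the norm, and the answer is yes.

\begin{example}\label{ex:two}
Let $\mathcal A=\mathbb C1+\mathbb Ce$ with $e^2=0$, so that $p(\lambda+ye)=p(\lambda)+p'(\lambda)ye$. The norm $|\lambda|+|y|$ is submultiplicative but violates the inequality: for $p(z)=1+2z-z^2$ we have $|p(z)|=|\bar z+2-z|=|2-2\mathrm i\operatorname{Im}z|\le2\sqrt2$ on the unit circle, while $p(e)=1+2e$ has norm $3$.

Now let $\|\cdot\|$ be any algebra norm with $\|e\|=1$ that satisfies the inequality. We claim that $\|\lambda+ye\|\le1$ if and only if $|y|\le1-|\lambda|^2$. If $\|\lambda+ye\|\le1$, the powers $\lambda^n+n\lambda^{n-1}ye$ are bounded, so $|\lambda|\le1$, and $y=0$ when $|\lambda|=1$. This leaves the case $|\lambda|<1$. If $\varphi$ is analytic on a disk of radius greater than one, its Taylor polynomials and their derivatives converge uniformly on the closed unit disk, so $\|\varphi(\mu)+\varphi'(\mu)te\|\le\|\varphi\|_\infty$ whenever $\|\mu+te\|\le1$. Let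 $\varphi_\lambda(z)=(z-\lambda)/(1-\bar\lambda z)$, which has modulus one on the circle and derivative $(1-|\lambda|^2)/(1-\bar\lambda z)^2$. Applying $\varphi_\lambda$ to an element $\lambda+ye$ of the unit ball gives $|y|/(1-|\lambda|^2)\le1$. Conversely, if $|y|\le1-|\lambda|^2$, applying $\varphi_{-\lambda}$ to $te$ with $t=y/(1-|\lambda|^2)$ gives $\|\lambda+ye\|\le1$. So there is at most one such norm. The operator norm of $\left(\begin{smallmatrix}\lambda&y\\0&\lambda\end{smallmatrix}\right)$ on $\ell_2^2$ is one, and hence $\mathcal A$ is isometrically representable.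
\end{example}

The example is generated by one element. In general von Neumann's inequality looks at one element at a time, whereas a representation must respect all relations among all elements at once. The number of elements involved can be made a parameter. A noncommutative polynomial $P$ in $k$ variables is a finite linear combination of words in $k$ letters; the empty word is evaluated as the unit. We say that $\mathcal A$ satisfies $(V_k)$ if for all such $P$ and all $a_1,\dots,a_k\in\mathcal A$ of norm at most one,
\[
(V_k)\qquad\|P(a_1,\dots,a_k)\|\le\sup\|P(T_1,\dots,T_k)\|,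
\]
where the supremum is over all $k$-tuples of contractions on a common Hilbert space. For $k=1$ the supremum equals $\|P\|_\infty$, by von Neumann's theorem and by taking scalars $T_1=z$ on $\mathbb C$; so $(V_1)$ is von Neumann's inequality. Also $(V_k)$ implies $(V_{k-1})$.

The answer to the problem is no.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] There are a commutative unital Banach algebra $\mathcal A$ satisfying von Neumann's inequality and an element $e\in\mathcal A$, $e\ne0$, such that $\pi(e)=0$ for every Hilbert space $H$ and every continuous homomorphism $\pi:\mathcal A\to B(H)$. In particular $\mathcal A$ has no injective continuous representation, and hence no isometric or bicontinuous one.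
\item[(b)] There is a commutative unital Banach algebra of dimension $436$ that satisfies von Neumann's inequality and has no isometric representation.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:k}
For every $k\ge2$ there is a commutative algebra $\mathcal A$ as in Theorem~\ref{thm:main}(a) such that any $k$ elements of $\mathcal A$ lie in a finite-dimensional unital subalgebra that is isometrically representable. Hence $\mathcal A$ satisfies $(V_k)$.
\end{theorem}

The inequalities $(V_k)$ taken together do characterize representability. This characterization is due to Dixon \cite{Dixon}; we include a proof.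

\begin{theorem}\label{thm:all}
A unital Banach algebra is isometrically representable if and only if it satisfies $(V_k)$ for all $k$. Here ``all $k$'' cannot be replaced by any fixed $k$.
\end{theorem}

Section~\ref{sec:idea} introduces the algebras and shows the obstruction in its smallest case. Sections~\ref{sec:matrices}--\ref{sec:norm} construct the norm and the local representations, Section~\ref{sec:fourier} proves Theorems~\ref{thm:main} and~\ref{thm:k}, and Section~\ref{sec:all} proves Theorem~\ref{thm:all}.

\section{Algebras defined by a bilinear form}\label{sec:idea}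

We want an algebra in which $k$ elements always generate something small, but in which many elements can be tied together by relations. Let $X$ be a vector space and $b:X\times X\to\mathbb C$ a symmetric bilinear form. Let $\mathcal A(X,b)=\mathbb C\oplus X\oplus\mathbb C$ with the product
\begin{equation}\label{eq:product}
(\lambda,x,y)(\mu,x',y')=\bigl(\lambda\mu,\ \lambda x'+\mu x,\ \lambda y'+\mu y+b(x,x')\bigr).
\end{equation}
Write $1=(1,0,0)$ and $e=(0,0,1)$, and identify $x\in X$ with $(0,x,0)$. The product is determined by the unit and the rules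
\[
xx'=b(x,x')\,e,\qquad xe=ex=0,\qquad e^2=0 .
\]
In $\mathcal N=X\oplus\mathbb Ce$ every product of three elements vanishes, in either bracketing, so $\mathcal N$ is associative, and $\mathcal A(X,b)$ is $\mathcal N$ with a unit adjoined. It is commutative because $b$ is symmetric; this is the only use of symmetry. For a subspace $E\subseteq X$, the space $\mathcal A_E=\mathbb C\oplus E\oplus\mathbb C$ is a unital subalgebra, and $k$ elements $(\lambda_i,x_i,y_i)$ lie in $\mathcal A_E$ as soon as $E$ contains $x_1,\dots,x_k$. The case $X=0$ is Example~\ref{ex:two}.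

Let $\pi:\mathcal A(X,b)\to B(H)$ be a representation and $h,h'\in H$. Applying $\pi$ to $xx'=b(x,x')e$ gives
\begin{equation}\label{eq:factor}
b(x,x')\,\langle\pi(e)h,h'\rangle=\langle\pi(x')h,\ \pi(x)^*h'\rangle .
\end{equation}
So if $\pi(e)\neq0$, then $b$ \emph{factors through a Hilbert space}: $b(x,x')=\langle v(x'),w(x)\rangle$ with $v$ linear and $w$ conjugate-linear, and the norm of $\pi$ controls the norms of $v$ and $w$. A bounded form need not factor with good bounds. Four vectors are enough to see this.

\begin{example}\label{ex:four}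
Let $X=\ell_1^4$ with unit vector basis $a_1,a_2,a_1',a_2'$, and let $b$ be the symmetric form with
\[
b(a_j,a_l')=F_{jl},\qquad F=\begin{pmatrix}-1&1\\1&1\end{pmatrix},\qquad b(a_j,a_l)=b(a_j',a_l')=0 .
\]
All values on basis vectors have modulus at most one, so $|b(x,x')|\le\|x\|_1\|x'\|_1$, and $|\lambda|+\|x\|_1+|y|$ is a submultiplicative norm on $\mathcal A(X,b)$. Let $\pi$ be a contractive representation and $h,h'$ unit vectors. Put $\tau=\langle\pi(e)h,h'\rangle$, $\alpha_l=\pi(a_l')h$ and $\beta_j=\pi(a_j)^*h'$. By \eqref{eq:factor}, $\langle\alpha_l,\beta_j\rangle=\tau F_{jl}$. Multiply by $F_{jl}$, add, and use the parallelogram law: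
\begin{align*}
4|\tau|&=|\langle\alpha_2-\alpha_1,\beta_1\rangle+\langle\alpha_1+\alpha_2,\beta_2\rangle|\le\|\alpha_2-\alpha_1\|+\|\alpha_1+\alpha_2\|\\
&\le\sqrt2\,\bigl(2\|\alpha_1\|^2+2\|\alpha_2\|^2\bigr)^{1/2}\le2\sqrt2 .
\end{align*}
Hence $\|\pi(e)\|\le1/\sqrt2<1=\|e\|$, and there is no isometric representation.
\end{example}

This algebra is not a counterexample: on $\mathbb C1+\mathbb Ce$ its norm is $|\lambda|+|y|$, which violates von Neumann's inequality. The task is to find a norm on $\mathcal A(X,b)$ for which every $\mathcal A_E$ with $\dim E\le k$ is isometrically representable, while the obstruction survives. This will force us to replace $\ell_1$ by $\ell_p$ with $p>1$ and to shrink $b$ by a constant. The gain $1/\sqrt2$ above is then too small, and we recover it by passing from the $2\times2$ matrix $F$ to the $n\times n$ Fourier matrix.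

\section{Triangular operator matrices}\label{sec:matrices}

Formula \eqref{eq:factor} turns a representation into a factorization of $b$. Here we go in the other direction and compute what the norm of the resulting representation depends on. For a Hilbert space $K$, vectors $v,w\in K$ and scalars $\lambda,y$, let $M=M(\lambda,w,v,y)$ act on $\mathbb C\oplus K\oplus\mathbb C$ by
\[
M(\xi,\eta,\zeta)=\bigl(\lambda\xi+\langle\eta,w\rangle+y\zeta,\ \lambda\eta+\zeta v,\ \lambda\zeta\bigr),\qquad
M=\begin{pmatrix}\lambda&w^*&y\\0&\lambda&v\\0&0&\lambda\end{pmatrix},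
\]
where $w^*=\langle\,\cdot\,,w\rangle$. Matrix multiplication gives
\begin{equation}\label{eq:Mprod}
M(\lambda,w,v,y)\,M(\mu,w',v',y')=\begin{pmatrix}\lambda\mu&\lambda w'^*+\mu w^*&\lambda y'+\mu y+\langle v',w\rangle\\0&\lambda\mu&\lambda v'+\mu v\\0&0&\lambda\mu\end{pmatrix},
\end{equation}
which is \eqref{eq:product} with $\langle v',w\rangle$ in the place of $b(x,x')$.

\begin{lemma}\label{lem:g}
There is a function $g(\lambda,y,s,\tau)$, defined for $\lambda,y,\tau\in\mathbb C$ and $s\ge0$ with $|\tau|\le s^2$, such that $\|M(\lambda,w,v,y)\|=g(\lambda,y,s,\tau)$ whenever $\|v\|=\|w\|=s$ and $\langle v,w\rangle=\tau$. It has the following properties.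
\begin{enumerate}
\item[(i)] If $|\tau|\le s^2$ and $s\le s'$, then $g(\lambda,y,s,\tau)\le g(\lambda,y,s',\tau)$.
\item[(ii)] $g(0,0,s,\tau)=s$.
\item[(iii)] $\max(|\lambda|,|y|,s)\le g(\lambda,y,s,\tau)\le|\lambda|+|y|+s$.
\end{enumerate}
\end{lemma}

\begin{proof}
Every pair $(s,\tau)$ with $|\tau|\le s^2$ occurs: for $s>0$ take $v=(s,0)$ and $w=\bigl(\bar\tau/s,(s^2-|\tau|^2/s^2)^{1/2}\bigr)$ in $\ell_2^2$, and for $s=0$ take $v=w=0$.

Let $K_0=\operatorname{span}\{v,w\}$ and $L_0=\mathbb C\oplus K_0\oplus\mathbb C$. Then $M$ maps $L_0$ into itself and acts as the scalar $\lambda$ on $L_0^\perp=K\ominus K_0$. Since $M(1,0,0)=(\lambda,0,0)$, the norm of $M|_{L_0}$ is at least $|\lambda|$, so $\|M\|=\|M|_{L_0}\|$. If $\tilde v,\tilde w$ is another pair with the same $s$ and $\tau$, the two pairs have the same Gram matrix. Then $v\mapsto\tilde v$, $w\mapsto\tilde w$ defines a unitary $U$ from $K_0$ onto $\tilde K_0=\operatorname{span}\{\tilde v,\tilde w\}$, and $1\oplus U\oplus1$ intertwines the two restricted operators. So $g$ is well defined.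

(i) Let $d=(s'^2-s^2)^{1/2}$, and put $v'=(v,d,0)$ and $w'=(w,0,d)$ in $K\oplus\ell_2^2$. Then $\|v'\|=\|w'\|=s'$ and $\langle v',w'\rangle=\tau$. The compression of $M(\lambda,w',v',y)$ to $\mathbb C\oplus K\oplus\mathbb C$ is $M(\lambda,w,v,y)$, and compression does not increase the norm.

(ii), (iii) The images $M(1,0,0)=(\lambda,0,0)$ and $M(0,0,1)=(y,v,\lambda)$ give the lower bound in (iii). The operator $M(0,w,v,0)$ sends $(\xi,\eta,\zeta)$ to $(\langle\eta,w\rangle,\zeta v,0)$, whose squared norm is at most $s^2(\|\eta\|^2+|\zeta|^2)$. With the lower bound this proves (ii). The upper bound follows by writing $M$ as the sum of $\lambda I$, $M(0,w,v,0)$ and $M(0,0,0,y)$, which have norms $|\lambda|$, $s$ and $|y|$.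
\end{proof}

To use $g$ we need a factorization of $b$ in which $v(x)$ and $w(x)$ have the same norm. Take $X=\mathbb C$ and $b(x,x')=cxx'$ with $0\le c\le1$. The obvious choice $v(x)=x$, $w(x)=c\bar x$ factors $b$, but $w(x)$ is too short. One extra coordinate, orthogonal to the range of $v$, repairs this: with $d=(1-c^2)^{1/2}$, $v(x)=(x,0)$ and $w(x)=(c\bar x,d\bar x)$, we get the representation
\[
(\lambda,x,y)\longmapsto\begin{pmatrix}\lambda&cx&dx&y\\0&\lambda&0&x\\0&0&\lambda&0\\0&0&0&\lambda\end{pmatrix},
\]
and this matrix has norm $g(\lambda,y,|x|,cx^2)$. The same padding works in any finite dimension. A norm is \emph{Hilbertian} if it comes from an inner product.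

\begin{lemma}\label{lem:lift}
Let $E$ be a finite-dimensional space with a Hilbertian norm $r$, and let $b$ be a symmetric bilinear form on $E$ with $|b(x,x')|\le r(x)r(x')$. Then there is a unital representation $\rho$ of $\mathcal A(E,b)$ with
\[
\|\rho(\lambda,x,y)\|=g\bigl(\lambda,y,r(x),b(x,x)\bigr)\qquad\text{for all }(\lambda,x,y).
\]
\end{lemma}

\begin{proof}
Let $\langle\cdot,\cdot\rangle_r$ be the inner product of $r$. For fixed $x$ the functional $x'\mapsto b(x,x')$ is linear of norm at most $r(x)$, so $b(x,x')=\langle x',Cx\rangle_r$ for a unique $Cx\in E$, with $r(Cx)\le r(x)$. The map $C$ is conjugate-linear. The form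
\[
(x,x')\longmapsto\langle x,x'\rangle_r-\langle Cx',Cx\rangle_r
\]
is linear in $x$ and conjugate-linear in $x'$, and it equals $r(x)^2-r(Cx)^2\ge0$ when $x=x'$. Hence it is $\langle Rx,x'\rangle_r$ for a positive operator $R$ on $(E,r)$. Let $J$ be complex conjugation of coordinates in an orthonormal basis, and put $D=JR^{1/2}$. Then $D$ is conjugate-linear and $r(Dx)^2=\langle Rx,x\rangle_r=r(x)^2-r(Cx)^2$. In the Hilbert space $K=(E,r)\oplus(E,r)$ let $v(x)=(x,0)$ and $w(x)=(Cx,Dx)$. Then $v$ is linear, $w$ is conjugate-linear, and
\[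
\|v(x)\|=\|w(x)\|=r(x),\qquad\langle v(x'),w(x)\rangle=b(x,x').
\]
Define $\rho(\lambda,x,y)=M(\lambda,w(x),v(x),y)$. Since $w$ is conjugate-linear, $x\mapsto w(x)^*$ is linear, so $\rho$ is linear, and $\rho(1)=I$. In \eqref{eq:Mprod} the off-diagonal entries become $w(\lambda x'+\mu x)^*$, $v(\lambda x'+\mu x)$ and $\lambda y'+\mu y+b(x,x')$, so $\rho$ is multiplicative by \eqref{eq:product}. The norm is given by Lemma~\ref{lem:g}.
\end{proof}

This suggests giving $(\lambda,x,y)\in\mathcal A(X,b)$ the norm $g(\lambda,y,\|x\|,b(x,x))$ for a Banach space $X$. If $X$ is a finite-dimensional Hilbert space and $|b(x,x')|\le\|x\|\|x'\|$, the lemma shows that this is an algebra norm, but it also supplies an isometric representation. For other $X$ no single representation attains the proposed norm, and we must use many.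

\section{Hilbertian norms touching the unit sphere}\label{sec:convex}

Let $E\subseteq X$ be finite-dimensional. Suppose that $r$ is a Hilbertian norm on $E$ with $r\le\|\cdot\|$ that is still large enough to dominate $b$. By Lemma~\ref{lem:lift} and the monotonicity of $g$, the resulting representation has norm at most the proposed norm, with equality at $(\lambda,x,y)$ when $r(x)=\|x\|$. So we need, for each unit vector $x_0\in E$, such an $r$ with $r(x_0)=1$, and a lower bound for $r$ that is uniform in $E$ and $x_0$.

This is a convexity condition on $X$. If $r\le\|\cdot\|$ and $r(x_0)=1$, the parallelogram law gives $2+2r(u)^2\le\|x_0+u\|^2+\|x_0-u\|^2$. In $\ell_1^2$, with $x_0=(\frac12,\frac12)$ and $u=(\frac12,-\frac12)$, this forces $r(u)=0$, so no such norm exists. The unit sphere must curve away from its supporting hyperplanes at a quadratic rate.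

\begin{definition}
Let $0<\kappa\le1$. A Banach space $X$ satisfies $(UC_\kappa)$ if for all $u,v\in X$ and $\theta\in[0,1]$
\[
\|(1-\theta)u+\theta v\|^2\le(1-\theta)\|u\|^2+\theta\|v\|^2-\kappa\,\theta(1-\theta)\|u-v\|^2 .
\]
\end{definition}

In a Hilbert space this holds with $\kappa=1$, as an identity.

\begin{lemma}\label{lem:lp}
For $1<p<2$, the space $\ell_p$ over a finite or countable index set satisfies $(UC_{p-1})$.
\end{lemma}

\begin{proof}
Let $f(t)=(1-t)u+tv$ and $N(t)=\|f(t)\|_p^2$. We bound $N''$ from below. To make $N$ smooth we keep the coordinates of $f$ away from zero. Both sides of the inequality are continuous in $(u,v)$, finitely supported pairs are dense, and in $\mathbb C^m\times\mathbb C^m$ the pairs with $\operatorname{Im}(\bar u_iv_i)\ne0$ for all $i$ are dense. So we may assume that $u,v\in\mathbb C^m$ and that $u_i,v_i$ are linearly independent over $\mathbb R$ for each $i$. Then $f_i(t)\neq0$ for all real $t$.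

The derivative $f_i'=v_i-u_i$ is constant, so $(|f_i|^2)'=2\operatorname{Re}\bar f_if_i'$ and $(|f_i|^2)''=2|f_i'|^2$. Differentiating $|f_i|^p=(|f_i|^2)^{p/2}$ twice, and using $p-2<0$ together with $|\operatorname{Re}\bar f_if_i'|\le|f_i||f_i'|$, we get
\[
(|f_i|^p)''=p|f_i|^{p-2}|f_i'|^2+p(p-2)|f_i|^{p-4}(\operatorname{Re}\bar f_if_i')^2\ge p(p-1)|f_i|^{p-2}|f_i'|^2 .
\]
Put $S=\sum|f_i|^p$ and $W=\sum|f_i|^{p-2}|f_i'|^2$, so that $N=S^{2/p}$ and $S''\ge p(p-1)W$. Since $\frac2p-1\ge0$,
\[
N''=\tfrac2pS^{\frac2p-1}S''+\tfrac2p\bigl(\tfrac2p-1\bigr)S^{\frac2p-2}(S')^2\ge2(p-1)S^{\frac2p-1}W .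
\]
H\"older's inequality with exponents $\frac2p$ and $\frac2{2-p}$ gives
\[
\sum|f_i'|^p=\sum\bigl(|f_i|^{p-2}|f_i'|^2\bigr)^{p/2}|f_i|^{p(2-p)/2}\le W^{p/2}S^{(2-p)/2},
\]
and raising to the power $\frac2p$ yields $\|u-v\|_p^2\le S^{\frac2p-1}W$. Hence $N''\ge2A$ with $A=(p-1)\|u-v\|_p^2$, and $N(t)-At^2$ is convex. Therefore $N(\theta)-A\theta^2\le(1-\theta)N(0)+\theta N(1)-A\theta$, which is $(UC_{p-1})$.
\end{proof}

We use $(UC_\kappa)$ only through the following one-sided Pythagorean inequality at a supporting hyperplane.

\begin{lemma}\label{lem:support}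
Let $X$ satisfy $(UC_\kappa)$, and let $x_0\in X$ and $\psi\in X^*$ satisfy $\|x_0\|=\|\psi\|=\psi(x_0)=1$. Then $\|\alpha x_0+u\|^2\ge|\alpha|^2+\kappa\|u\|^2$ for all $\alpha\in\mathbb C$ and $u\in\ker\psi$.
\end{lemma}

\begin{proof}
For $0<\theta<1$ write $x_0+\theta u=(1-\theta)x_0+\theta(x_0+u)$. Then
\[
1=|\psi(x_0+\theta u)|^2\le\|x_0+\theta u\|^2\le(1-\theta)+\theta\|x_0+u\|^2-\kappa\theta(1-\theta)\|u\|^2 .
\]
Subtract $1-\theta$, divide by $\theta$ and let $\theta\to0$ to get the case $\alpha=1$. For $\alpha\ne0$ apply this case to $u/\alpha$ and multiply by $|\alpha|^2$. For $\alpha=0$ the claim is $\kappa\le1$.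
\end{proof}

It remains to replace the norm on the hyperplane by a Hilbertian one. There no touching is required, and we can afford a loss depending on the dimension. Recall Auerbach's lemma: a normed space of dimension $m\ge1$ has a basis $u_1,\dots,u_m$ of unit vectors whose coordinate functionals have norm one. (Maximize $|\det(u_1,\dots,u_m)|$ over $m$-tuples of unit vectors; by Cramer's rule the coordinates of any unit vector then have modulus at most one.) For such a basis, $\max|\alpha_i|\le\|\sum\alpha_iu_i\|\le\sum|\alpha_i|$. Put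
\begin{equation}\label{eq:ck}
c_k=c_k(\kappa)=\Bigl(1+\frac{(k-1)^2}{\kappa}\Bigr)^{-1}.
\end{equation}

\begin{lemma}\label{lem:touch}
Let $X$ satisfy $(UC_\kappa)$, let $E\subseteq X$ be a subspace with $\dim E\le k$, and let $x_0\in E$ be a unit vector. Then there is a Hilbertian norm $r$ on $E$ with $r(x_0)=1$ and
\[
\sqrt{c_k}\,\|x\|\le r(x)\le\|x\|\qquad(x\in E).
\]
\end{lemma}

\begin{proof}
If $\dim E=1$, take $r=\|\cdot\|$. Otherwise choose $\psi$ as in Lemma~\ref{lem:support} by the Hahn--Banach theorem. Then $E=\mathbb Cx_0\oplus E_0$ with $E_0=E\cap\ker\psi$ of dimension $m$, $1\le m\le k-1$. Let $u_1,\dots,u_m$ be an Auerbach basis of $E_0$. For $x=\alpha x_0+u$ with $u=\sum\alpha_iu_i$ put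
\[
r(x)^2=|\alpha|^2+\frac\kappa m\sum|\alpha_i|^2 .
\]
This is the Hilbertian norm for which $x_0$ and the vectors $(m/\kappa)^{1/2}u_i$ form an orthonormal basis. Since $\frac1m\sum|\alpha_i|^2\le\max|\alpha_i|^2\le\|u\|^2$, Lemma~\ref{lem:support} gives $r(x)\le\|x\|$. By the Cauchy--Schwarz inequality in $\mathbb C^{m+1}$,
\[
\|x\|\le1\cdot|\alpha|+\sum_{i=1}^m\sqrt{\tfrac m\kappa}\cdot\sqrt{\tfrac\kappa m}\,|\alpha_i|\le\Bigl(1+\frac{m^2}\kappa\Bigr)^{1/2}r(x)\le c_k^{-1/2}r(x).\qedhere
\]
\end{proof}

For $k=2$ the norm is $r(\alpha x_0+\alpha_1u_1)^2=|\alpha|^2+\kappa|\alpha_1|^2$, where $u_1$ is a unit vector of $E\cap\ker\psi$; see Figure~\ref{fig:ellipse}.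

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\draw[thick,fill=gray!20] plot[domain=0:360,samples=121] ({cos(\x)*sqrt(abs(cos(\x)))},{sin(\x)*sqrt(abs(sin(\x)))});
\draw[->,gray] (-1.45,0)--(1.45,0);
\draw[->,gray] (0,-1.45)--(0,1.45);
\draw[rotate=45] (0,0) ellipse [x radius=0.841, y radius=1.456];
\draw[rotate=45,dashed] (0,0) ellipse [x radius=0.420, y radius=0.728];
\fill (0.595,0.595) circle (0.03) node[above right] {$x_0$};
\fill (0.595,-0.595) circle (0.03) node[below right] {$u_1$};
\end{tikzpicture}
\caption{The real points of the unit ball of $\ell_{4/3}^2$ (shaded), with $x_0=2^{-3/4}(1,1)$, $u_1=2^{-3/4}(1,-1)$ and the Hilbertian norm $r(\alpha x_0+\alpha_1u_1)^2=|\alpha|^2+\frac13|\alpha_1|^2$. The ellipse $r=1$ (solid) encloses the ball and touches it at $x_0$; the ellipse $r=\frac12$ (dashed) lies inside it. Thus $\frac12\|x\|\le r(x)\le\|x\|$ and $r(x_0)=\|x_0\|$.}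
\label{fig:ellipse}
\end{figure}

\section{The norm on $\mathcal A(X,b)$}\label{sec:norm}

Fix $k\ge2$. Let $X\ne0$ be a Banach space satisfying $(UC_\kappa)$, and let $b$ be a symmetric bilinear form on $X$ with
\begin{equation}\label{eq:bsmall}
|b(x,x')|\le c_k\|x\|\|x'\|\qquad(x,x'\in X).
\end{equation}
For $(\lambda,x,y)\in\mathcal A=\mathcal A(X,b)$ define
\begin{equation}\label{eq:norm}
\|(\lambda,x,y)\|=g\bigl(\lambda,y,\|x\|,b(x,x)\bigr).
\end{equation}
The right side is defined because $|b(x,x)|\le\|x\|^2$. It is not evident from the formula that \eqref{eq:norm} is a norm. We deduce this from the local representations, whose construction does not presuppose it.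

\begin{proposition}\label{prop:local}
If $E\subseteq X$ is a subspace with $0<\dim E\le k$, there is a unital representation $\rho$ of $\mathcal A_E$ with $\|\rho(a)\|=\|a\|$ for all $a\in\mathcal A_E$.
\end{proposition}

\begin{proof}
Fix a unit vector $x_0\in E$ and let $r$ be as in Lemma~\ref{lem:touch}. The constant in \eqref{eq:bsmall} was chosen so that $|b(x,x')|\le c_k\|x\|\|x'\|\le r(x)r(x')$ on $E$. Lemma~\ref{lem:lift} gives a unital representation $\rho_{x_0}$ of $\mathcal A_E$, and by Lemma~\ref{lem:g}(i) and $r\le\|\cdot\|$,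
\[
\|\rho_{x_0}(\lambda,x,y)\|=g\bigl(\lambda,y,r(x),b(x,x)\bigr)\le g\bigl(\lambda,y,\|x\|,b(x,x)\bigr)=\|(\lambda,x,y)\|.
\]
Equality holds if $x\in\mathbb Cx_0$, since then $r(x)=\|x\|$. Let $\rho$ be the direct sum of the $\rho_{x_0}$ over all unit vectors $x_0\in E$. Then $\|\rho(a)\|=\sup_{x_0}\|\rho_{x_0}(a)\|\le\|a\|$, and the supremum equals $\|a\|$ because every $x\in E$ is a multiple of some unit vector.
\end{proof}

\begin{corollary}\label{cor:algebra}
With the norm \eqref{eq:norm}, $\mathcal A$ is a commutative unital Banach algebra. Any $k$ of its elements lie in a finite-dimensional unital subalgebra that is isometrically representable. Hence $\mathcal A$ satisfies $(V_k)$ and von Neumann's inequality. Moreover $\|(0,x,0)\|=\|x\|$ and $\|e\|=1$.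
\end{corollary}

\begin{proof}
Given $a_i=(\lambda_i,x_i,y_i)$ for $i=1,\dots,k$, choose a nonzero $E\supseteq\{x_1,\dots,x_k\}$ with $\dim E\le k$, and let $\rho$ be as in Proposition~\ref{prop:local}. All $a_i$ lie in $\mathcal A_E$. Homogeneity, the triangle inequality and submultiplicativity each concern at most two elements, and $k\ge2$. So each is inherited from the operator norm through $\rho$; for instance $\|a_1+a_2\|=\|\rho(a_1)+\rho(a_2)\|\le\|a_1\|+\|a_2\|$. By Lemma~\ref{lem:g}(iii),
\[
\max(|\lambda|,\|x\|,|y|)\le\|(\lambda,x,y)\|\le|\lambda|+\|x\|+|y| ,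
\]
so \eqref{eq:norm} is a complete norm with $\|1\|=\|e\|=1$ and $\|(0,x,0)\|=\|x\|$. If $\|a_i\|\le1$, the operators $\rho(a_i)$ are contractions and $\|P(a_1,\dots,a_k)\|=\|P(\rho(a_1),\dots,\rho(a_k))\|$. This gives $(V_k)$, and hence $(V_1)$.
\end{proof}

\begin{remark}
Von Neumann's inequality involves one element, but the case $k=1$ of this argument, which would need neither convexity nor a small constant, does not give the triangle inequality. This is why Theorem~\ref{thm:main} comes from $k=2$.
\end{remark}

\section{Fourier matrices and the proofs of Theorems~\ref{thm:main} and~\ref{thm:k}}\label{sec:fourier}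

Let $n\ge1$, let $\omega$ be a primitive $n$th root of unity, and let $F=(F_{jl})_{j,l=1}^n$ with $F_{jl}=\omega^{jl}$. For $n=2$ this is the matrix of Example~\ref{ex:four}. Its entries have modulus one, and its columns are orthogonal:
\begin{equation}\label{eq:orth}
\sum_{j=1}^n\overline{F_{jl}}F_{jl'}=\sum_{j=1}^n\omega^{j(l'-l)}=\begin{cases}n,&l=l',\\0,&l\ne l'.\end{cases}
\end{equation}
The computation of Example~\ref{ex:four} generalizes as follows.

\begin{lemma}\label{lem:gram}
Let $\alpha_1,\dots,\alpha_n,\beta_1,\dots,\beta_n$ be vectors of norm at most $\gamma$ in a Hilbert space, and suppose $\langle\alpha_l,\beta_j\rangle=\tau F_{jl}$ for all $j,l$. Then $|\tau|\le\gamma^2n^{-1/2}$.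
\end{lemma}

\begin{proof}
Put $\hat\alpha_j=\sum_l\overline{F_{jl}}\alpha_l$. By \eqref{eq:orth},
\[
\sum_j\|\hat\alpha_j\|^2=\sum_{l,l'}\Bigl(\sum_j\overline{F_{jl}}F_{jl'}\Bigr)\langle\alpha_l,\alpha_{l'}\rangle=n\sum_l\|\alpha_l\|^2\le n^2\gamma^2 .
\]
Since $\langle\hat\alpha_j,\beta_j\rangle=\tau\sum_l|F_{jl}|^2=n\tau$,
\[
n^2|\tau|=\Bigl|\sum_j\langle\hat\alpha_j,\beta_j\rangle\Bigr|\le\Bigl(\sum_j\|\hat\alpha_j\|^2\Bigr)^{1/2}\Bigl(\sum_j\|\beta_j\|^2\Bigr)^{1/2}\le n\gamma\cdot n^{1/2}\gamma.\qedhere
\]
\end{proof}

So unit vectors in a Hilbert space can have the mutual products $\tau F_{jl}$ only for $|\tau|\le n^{-1/2}$. We now show that on $\ell_p$ a contractive bilinear form can take the larger values $n^{-1/q}F_{jl}$ on unit vectors. Fix $1<p<2$, and let $q=p/(p-1)>2$, $\kappa=p-1$, $k\ge2$ and $c=c_k(\kappa)$.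

Recall the Riesz--Thorin theorem. Suppose a complex matrix has norm $M_0$ from $\ell_{p_0}^n$ to $\ell_{q_0}^n$ and norm $M_1$ from $\ell_{p_1}^n$ to $\ell_{q_1}^n$. For $0\le\theta\le1$ let $\frac1{p_\theta}=\frac{1-\theta}{p_0}+\frac\theta{p_1}$ and $\frac1{q_\theta}=\frac{1-\theta}{q_0}+\frac\theta{q_1}$. Then its norm from $\ell^n_{p_\theta}$ to $\ell^n_{q_\theta}$ is at most $M_0^{1-\theta}M_1^\theta$. The matrix $F$ has norm $\max|F_{jl}|=1$ from $\ell_1^n$ to $\ell_\infty^n$, and norm $\sqrt n$ on $\ell_2^n$ by \eqref{eq:orth}. With $\theta=2/q$ we get $q_\theta=q$ and $\frac1{p_\theta}=1-\frac1q=\frac1p$, so $\|Ft\|_q\le n^{1/q}\|t\|_p$. By H\"older's inequality the form $\phi_n(s,t)=\sum_{j,l}F_{jl}s_jt_l=\sum_js_j(Ft)_j$ satisfies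
\[
|\phi_n(s,t)|\le n^{1/q}\|s\|_p\|t\|_p .
\]
As in Example~\ref{ex:four}, take two copies of the space: on $X_n=\ell_p^n\oplus_p\ell_p^n=\ell_p^{2n}$ define the symmetric form
\[
b_n\bigl((s,t),(s',t')\bigr)=c\,n^{-1/q}\bigl(\phi_n(s,t')+\phi_n(s',t)\bigr).
\]
Because $p\le2$, the $\ell_2$-norm of a sequence of numbers is at most its $\ell_p$-norm. So for $x=(s,t)$ and $x'=(s',t')$,
\begin{align*}
|b_n(x,x')|&\le c\bigl(\|s\|\|t'\|+\|t\|\|s'\|\bigr)\\
&\le c\bigl(\|s\|^2+\|t\|^2\bigr)^{1/2}\bigl(\|s'\|^2+\|t'\|^2\bigr)^{1/2}\le c\|x\|\|x'\|.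
\end{align*}
To have all $n$ at once, with the same element $e$, let $X_\infty$ be the $\ell_p$-sum of the spaces $X_n$, $n\ge1$, and put $b_\infty(x,x')=\sum_nb_n(x_n,x_n')$. The same comparison of norms gives
\[
\sum_n|b_n(x_n,x_n')|\le c\Bigl(\sum_n\|x_n\|^2\Bigr)^{1/2}\Bigl(\sum_n\|x_n'\|^2\Bigr)^{1/2}\le c\|x\|\|x'\|.
\]
The spaces $X_n$ and $X_\infty$ are $\ell_p$ over finite or countable index sets, so they satisfy $(UC_{p-1})$ by Lemma~\ref{lem:lp}. Thus Corollary~\ref{cor:algebra} applies to $\mathcal A(X_n,b_n)$ and to $\mathcal A(X_\infty,b_\infty)$.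

\begin{proposition}\label{prop:obstruction}
Let $n\ge1$ and let $\pi$ be a bounded representation of $\mathcal A(X_n,b_n)$ or of $\mathcal A(X_\infty,b_\infty)$. Then
\[
\|\pi(e)\|\le c^{-1}\|\pi\|^2\,n^{-(\frac12-\frac1q)} .
\]
\end{proposition}

\begin{proof}
In the second case regard $X_n$ as the $n$th summand of $X_\infty$, on which $b_\infty$ restricts to $b_n$. Let $\delta_1,\dots,\delta_n$ be the unit vector basis of $\ell_p^n$, and let $a_j=(\delta_j,0)$ and $a_l'=(0,\delta_l)$ in $X_n$. These have norm one in the algebra by Corollary~\ref{cor:algebra}, and $b_n(a_j,a_l')=c\,n^{-1/q}F_{jl}$. Let $h,h'$ be unit vectors. The vectors $\alpha_l=\pi(a_l')h$ and $\beta_j=\pi(a_j)^*h'$ have norm at most $\|\pi\|$, and \eqref{eq:factor} gives $\langle\alpha_l,\beta_j\rangle=\tau F_{jl}$ with $\tau=c\,n^{-1/q}\langle\pi(e)h,h'\rangle$. By Lemma~\ref{lem:gram}, $c\,n^{-1/q}|\langle\pi(e)h,h'\rangle|\le\|\pi\|^2n^{-1/2}$. Take the supremum over $h$ and $h'$.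
\end{proof}

The bound shows why $p$ must lie strictly between $1$ and $2$. As $p\to1$ the factor $c^{-1}=1+(k-1)^2/(p-1)$, the price of the local representations, tends to infinity. As $p\to2$ the exponent $\frac12-\frac1q$ tends to zero. For fixed $p$ and $k$ the price does not depend on $n$, and the gain is a negative power of $n$.

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:k}]
Let $k\ge2$, fix any $p\in(1,2)$, and let $\mathcal A=\mathcal A(X_\infty,b_\infty)$ with $c=c_k(p-1)$. By Corollary~\ref{cor:algebra}, $\mathcal A$ is a commutative unital Banach algebra satisfying von Neumann's inequality and $(V_k)$, any $k$ of its elements lie in a finite-dimensional isometrically representable unital subalgebra, and $\|e\|=1$. If $\pi$ is a continuous representation, Proposition~\ref{prop:obstruction} holds for every $n$. Since $q>2$, letting $n\to\infty$ gives $\pi(e)=0$. This proves Theorem~\ref{thm:k} and, with $k=2$, Theorem~\ref{thm:main}(a).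

For Theorem~\ref{thm:main}(b) take $k=2$ and $p=\frac65$. Then $q=6$, $\kappa=\frac15$, $c=(1+5)^{-1}=\frac16$ and $\frac12-\frac1q=\frac13$. The algebra $\mathcal A(X_{217},b_{217})$ is commutative of dimension $2\cdot217+2=436$, and it satisfies von Neumann's inequality by Corollary~\ref{cor:algebra}. If $\pi$ were an isometric representation, Proposition~\ref{prop:obstruction} would give $1=\|\pi(e)\|\le6\cdot217^{-1/3}$, and the right side is less than $1$ because $217>6^3$.
\end{proof}

\begin{remark}
The dimension has not been minimized. The passage to two copies of $\ell_p^n$ symmetrizes an arbitrary form, but $F_{jl}=F_{lj}$, so $c\,n^{-1/q}\phi_n$ is already a symmetric form on $\ell_p^n$ satisfying \eqref{eq:bsmall}. The proof of Proposition~\ref{prop:obstruction} applies to it with $a_j=\delta_j$ and $a_l'=\delta_l$, in dimension $n+2$ instead of $2n+2$.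
\end{remark}

\section{All the inequalities together}\label{sec:all}

The proof of Theorem~\ref{thm:all} exhibits $\mathcal A$ as a quotient of a universal algebra of operators with one generator for each element of the unit ball. It rests on a theorem of Cole, Lumer and Bernard (see \cite[Prop.~2.3.4]{BLM}): \emph{if $\mathcal O$ is a norm-closed algebra of operators on a Hilbert space and $\mathcal I$ is a closed two-sided ideal of $\mathcal O$, then $\mathcal O/\mathcal I$ with the quotient norm is isometrically isomorphic to an algebra of operators on a Hilbert space.}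

\begin{proof}[Proof of Theorem~\ref{thm:all}]
If $\pi$ is a unital isometric representation and $\|a_i\|\le1$, then $\|P(a_1,\dots,a_k)\|=\|P(\pi(a_1),\dots,\pi(a_k))\|$ with $\pi(a_i)$ contractions, so $(V_k)$ holds for all $k$.

Conversely, assume $(V_k)$ for all $k$. Let $\mathcal B$ be the closed unit ball of $\mathcal A$ and $\mathcal F$ the free unital algebra on symbols $t_a$, $a\in\mathcal B$. Each family $(T_a)_{a\in\mathcal B}$ of contractions on $\ell_2$ defines a unital representation of $\mathcal F$ by $t_a\mapsto T_a$. These families form a set. Each $P\in\mathcal F$ is mapped to operators of norm at most the sum of the moduli of its coefficients, so the direct sum $\sigma$ of all these representations is a unital representation of $\mathcal F$, and $\|\sigma(t_a)\|\le1$.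

Let $P\in\mathcal F$ involve the distinct symbols $t_{a_1},\dots,t_{a_k}$. We claim that $\|\sigma(P)\|$ is at least the supremum in $(V_k)$, which is taken over all Hilbert spaces. Let $T_1,\dots,T_k$ be contractions on $H$, let $h\in H$ be a unit vector, and let $H_0$ be the closed span of the vectors obtained by applying words in $T_1,\dots,T_k$ to $h$. Then $H_0$ is separable, contains $h$, and is invariant under each $T_i$. Identify $H_0$ with a closed subspace of $\ell_2$, let $T_{a_i}$ be $T_i|_{H_0}$ on $H_0$ and $0$ on $H_0^\perp$, and let $T_a=0$ for the other $a$. For this family the image of $P$ maps $h$ to $P(T_1,\dots,T_k)h$, so $\|P(T_1,\dots,T_k)h\|\le\|\sigma(P)\|$. This proves the claim.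

Let $\varepsilon:\mathcal F\to\mathcal A$ be the unital homomorphism with $\varepsilon(t_a)=a$. By $(V_k)$ and the claim, $\|\varepsilon(P)\|\le\|\sigma(P)\|$ for all $P$; here $k$ depends on $P$ and is unbounded, which is where all the inequalities are used. Hence $\sigma(P)\mapsto\varepsilon(P)$ is a well-defined contractive homomorphism on $\sigma(\mathcal F)$. As $\mathcal A$ is complete, it extends to a contractive homomorphism $\Phi:\mathcal O\to\mathcal A$ on the norm closure $\mathcal O$ of $\sigma(\mathcal F)$. The induced map $\mathcal O/\ker\Phi\to\mathcal A$ is injective and contractive. Each $a$ with $\|a\|=1$ is the image of the coset of $\sigma(t_a)$, which has norm at most one. So the induced map is an isometric isomorphism onto $\mathcal A$, and by the quotient theorem $\mathcal A$ has an isometric representation $\pi$ on some $H$.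

It remains to make $\pi$ unital. The operator $Q=\pi(1)$ is an idempotent of norm one. For $h\in QH$, $h'\in\ker Q$ and $z\in\mathbb C$ we have $\|h\|=\|Q(h+zh')\|\le\|h+zh'\|$, which forces $\langle h,h'\rangle=0$; so $Q$ is an orthogonal projection. Since $\pi(a)=Q\pi(a)Q$, the restriction of $\pi(a)$ to $QH$ has the same norm as $\pi(a)$, and $a\mapsto\pi(a)|_{QH}$ is a unital isometric representation.

Finally, for fixed $k\ge2$ the algebra of Theorem~\ref{thm:k} satisfies $(V_k)$, hence also $(V_1),\dots,(V_{k-1})$, and is not isometrically representable.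
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLM}
Blecher and Le Merdy, \emph{Operator Algebras and Their Modules}.

\bibitem{Dixon}
P. G. Dixon, \emph{Varieties of Banach algebras}, Quart. J. Math. \textbf{27} (1976).

\bibitem{PS}
Vern I. Paulsen and James P. Solazzo, \emph{Interpolation and Balls in $\mathbb C^k$}, arXiv:math/0604497 (2006).

\end{thebibliography}
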